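
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{question}[theorem]{Question}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Horizontal metric currents on Carnot groups\\ that do not lift to the Carnot--Carath\'eodory metric}


\begin{abstract}
A metric $k$-current on a Carnot group $\mathbb G$ with its Carnot--Carath\'eodory metric induces a metric $k$-current for any Riemannian metric on $\mathbb G$, and for $k\ge2$ the induced current annihilates the ideal generated by vertical forms and their differentials. A converse is known for currents whose mass is absolutely continuous with respect to Haar measure, and Williams left open whether absolute continuity is needed. We show that it is: it is needed for every $k\ge2$, for example in $\mathbb H^1\times\mathbb R^{k-1}$, and in the Heisenberg group $\mathbb H^m$ for $2\le k\le m$. The counterexamples live on a Cantor-type set of positive measure,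 lifted to $\mathbb G$ with a vertical jump across each gap. The jumps are too small to affect the horizontal tangent planes, but large enough to tear the set apart for the Carnot--Carath\'eodory metric. We also determine all pairs $(\mathbb G,k)$ for which absolute continuity can be dropped; in each of them the statement is trivial.
\end{abstract}

\section{The question and the answer}

\subsection{Two metrics, two classes of currents}

Let $\mathbb G$ be a Carnot group with Haar measure $\mu$, and write $\mathbb G_R=(\mathbb G,d_R,\mu)$ and $\mathbb G_{CC}=(\mathbb G,d_{CC},\mu)$ for $\mathbb G$ with a Riemannian distance and with its Carnot--Carath\'eodory distance (definitions are recalled in Section~\ref{sec:prelim}). The two distances define the same topology, and $d_R\le C\,d_{CC}$ on compact sets. So every locally $d_R$-Lipschitz function is locally $d_{CC}$-Lipschitz, and if $\mathbb G$ is not abelian, there are many more functions of the second kind.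

A metric $k$-current, in the sense of Ambrosio and Kirchheim, is a functional $T(f,\pi^1,\dots,\pi^k)$ of Lipschitz functions. It behaves like $\int f\,d\pi^1\wedge\dots\wedge d\pi^k$ over a generalized surface, and it is continuous when the $\pi^i$ converge with bounded Lipschitz constants. Let $\mathcal M_k^{loc}(X)$ be the space of metric $k$-currents on $X$ of locally finite mass $\|T\|$. A current on $\mathbb G_{CC}$ has to accept more functions, and to be continuous along more sequences, than one on $\mathbb G_R$. Restricting it to locally $d_R$-Lipschitz functions is the push-forward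
\[
I_\#\colon\mathcal M_k^{loc}(\mathbb G_{CC})\to\mathcal M_k^{loc}(\mathbb G_R)
\]
under the identity map $I\colon\mathbb G_{CC}\to\mathbb G_R$. Which currents on $\mathbb G_R$ arise in this way?

There is a necessary condition. For $j\ge0$ let $\Omega^j(\mathbb G)$ be the space of smooth, compactly supported $j$-forms. Every $\omega\in\Omega^j(\mathbb G)$ is a finite sum $\sum_if_i\,dg_i^1\wedge\dots\wedge dg_i^j$ with $f_i$ smooth and compactly supported and $g_i^l$ smooth, and a current $T$ of dimension $j$ is applied to it by $T(\omega)=\sum_iT(f_i,g_i^1,\dots,g_i^j)$; for $\mathbb G_{CC}$ and for $\mathbb G_R$ this does not depend on the representation. Call $\theta\in\Omega^1(\mathbb G)$ \emph{vertical} if it annihilates the horizontal bundle. For $k\ge2$ we say that a $k$-current $T$ satisfies $(*)$ if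
\begin{equation*}
T(\theta\wedge\alpha+d\theta\wedge\beta)=0\quad\text{for all vertical }\theta\in\Omega^1(\mathbb G),\ \alpha\in\Omega^{k-1}(\mathbb G),\ \beta\in\Omega^{k-2}(\mathbb G).\tag{$*$}
\end{equation*}
If $T(\omega)=\int\langle\omega,\vec T\rangle\,d\nu$ for a field $\vec T$ of $k$-vectors and a measure $\nu$, the terms $\theta\wedge\alpha$ express that $\vec T$ is horizontal $\nu$-almost everywhere. The terms $d\theta\wedge\beta$ say that $\vec T$ is compatible with the failure of the horizontal bundle to be integrable. The following is known for every $k\ge2$; see \cite{Williams}.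
\begin{itemize}
\item[(i)] Every $T\in\mathcal M_k^{loc}(\mathbb G_{CC})$ satisfies $(*)$.
\item[(ii)] $I_\#$ restricts to an isomorphism
\[
\{T\in\mathcal M_k^{loc}(\mathbb G_{CC}):\|T\|\ll\mu\}\to\{T\in\mathcal M_k^{loc}(\mathbb G_R):\|T\|\ll\mu,\ T\text{ satisfies }(*)\}.
\]
\item[(iii)] $I_\#$ restricts to an isomorphism from the locally normal $k$-currents on $\mathbb G_{CC}$ (those for which $\partial T$ also has locally finite mass) onto the locally normal $k$-currents on $\mathbb G_R$ that satisfy $(*)$.
\end{itemize}
Williams writes: ``We do not know if the condition of absolute continuity of the mass can be removed entirely from Corollary [(ii)]'' \cite{Williams}.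

\begin{question}\label{question}
Is $I_\#\colon\mathcal M_k^{loc}(\mathbb G_{CC})\to\{T\in\mathcal M_k^{loc}(\mathbb G_R):T\text{ satisfies }(*)\}$ an isomorphism for every Carnot group $\mathbb G$ and every $k\ge2$?
\end{question}

\subsection{What one would guess, and what goes wrong}

Let $V_1$ be the horizontal layer of the Lie algebra, and suppose that $E\subset V_1$ is a $k$-dimensional space of commuting vectors. Then $\exp\colon E\to\mathbb G_{CC}$ is an isometric embedding by \eqref{eq:xi-lip} below, so integration over $\exp(E)$ is a current on $\mathbb G_{CC}$, and its image in $\mathbb G_R$ is integration over a surface tangent to horizontal directions. In horizontal directions the two metrics agree infinitesimally up to constants. Together with (ii) and (iii) this suggests that tangency, in the form $(*)$, might be enough.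

But tangency is a first-order notion, and a current without boundary control may live on a set with holes. Across a hole of width $\ell$ we may shift the set vertically by a height $h$. If $h\ll\ell$, the shift does not affect tangent planes. The Riemannian metric sees a displacement $h$, the Carnot--Carath\'eodory metric one of order at least $h^{1/2}$. Suppose now that the hole separates two pieces of size $r$, with $\ell\ll r$ but $r\lesssim h^{1/2}$. Then the two pieces are at $d_{CC}$-distance at least comparable to $r$, and a function that takes two constant values differing by about $r$ on the two pieces is $d_{CC}$-Lipschitz with a constant that does not depend on the scale. So shifts with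
\[
r^2\lesssim h\ll\ell\ll r
\]
are invisible in the tangent planes but tear the set apart for $d_{CC}$. We do this at every scale $r=2^{-m}$ of a Cantor set of positive measure, with gaps of size about $2^{-m}m^{-2}$ and shifts of size $3^{-m}$.

\subsection{Results}

Let $\mathfrak g=V_1\oplus\dots\oplus V_s$ be the stratified Lie algebra of $\mathbb G$, and identify $\mathfrak g^*$ with the left-invariant $1$-forms. The linear algebra behind $(*)$ is contained in
\[
K_k(\mathbb G)=\bigl\{\tau\in\Lambda_kV_1:\ \langle d\theta\wedge\beta,\tau\rangle=0\ \ \forall\,\theta\in\mathfrak g^*\text{ with }\theta|_{V_1}=0,\ \forall\,\beta\in\Lambda^{k-2}\mathfrak g^*\bigr\}.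
\]
Recall that $d\theta(X,Y)=-\theta([X,Y])$ for left-invariant $\theta,X,Y$. Hence, if $v_1,\dots,v_k\in V_1$ are linearly independent and commute, then $0\ne v_1\wedge\dots\wedge v_k\in K_k(\mathbb G)$, since $d\theta(v_i,v_j)=0$ for all $i,j$.

\begin{theorem}\label{thm:main}
Let $\mathbb G$ be non-abelian, $k\ge2$ and $K_k(\mathbb G)\ne0$. Then there is $T\in\mathcal M_k^{loc}(\mathbb G_R)$, with compact support and finite mass, which satisfies $(*)$ and is not of the form $I_\#S$ with $S\in\mathcal M_k^{loc}(\mathbb G_{CC})$. If $V_1$ contains $k$ linearly independent commuting vectors, $T$ can be taken to be an integer rectifiable current of multiplicity one in $\mathbb G_R$.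
\end{theorem}

So the answer to Question~\ref{question} is no, for every $k\ge2$: in $\mathbb H^1\times\mathbb R^{k-1}$ a horizontal vector $X\ne0$ of $\mathbb H^1$ and the coordinate fields of $\mathbb R^{k-1}$ are $k$ linearly independent commuting horizontal vectors. The two hypotheses of Theorem~\ref{thm:main}, that $\mathbb G$ is non-abelian and that $K_k(\mathbb G)\ne0$, are also necessary.

\begin{theorem}\label{thm:class}
Let $\mathbb G$ be a Carnot group and $k\ge2$. Then $I_\#$ is a bijection
\[
\mathcal M_k^{loc}(\mathbb G_{CC})\to\{T\in\mathcal M_k^{loc}(\mathbb G_R):T\text{ satisfies }(*)\}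
\]
if and only if $\mathbb G$ is abelian or $K_k(\mathbb G)=0$. If $\mathbb G$ is abelian, the two sides coincide. If $K_k(\mathbb G)=0$, both sides are $\{0\}$. In all other cases $I_\#$ is injective, but its image has infinite codimension in the right-hand side.
\end{theorem}

In the Heisenberg group $\mathbb H^m$ and for $k\ge2$, one has $K_k(\mathbb H^m)\neq0$ exactly for $k\le m$ (Section~\ref{sec:examples}).

Section~\ref{sec:prelim} collects the facts we use. Section~\ref{sec:cantor} introduces the Cantor set and works out $\mathbb H^1\times\mathbb R$ by hand. Sections~\ref{sec:set}--\ref{sec:nopre} prove Theorem~\ref{thm:main}: they construct the set, the current on it, and the test functions that it cannot accept continuously. Section~\ref{sec:class} proves Theorem~\ref{thm:class}, and Section~\ref{sec:examples} contains examples.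

\section{Preliminaries}\label{sec:prelim}

\subsection{Carnot groups}

A Carnot group $\mathbb G$ of step $s$ is a connected, simply connected Lie group whose Lie algebra has a decomposition $\mathfrak g=V_1\oplus\dots\oplus V_s$ with $[V_1,V_j]=V_{j+1}$ for $j<s$, $[V_1,V_s]=0$ and $V_s\ne0$. Put $n=\dim V_1$ and $N=\dim\mathfrak g$. The group is abelian if and only if $s=1$, and $V_s$ is central. Elements of $\mathfrak g$ are regarded as left-invariant vector fields; those in $V_1$ span the horizontal bundle. Via $\exp$ we identify $\mathbb G$ with $\mathfrak g\cong\mathbb R^N$ as a manifold. The Haar measure $\mu$ is a multiple of Lebesgue measure; it is bi-invariant and invariant under inversion.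

Fix a Euclidean norm $|\cdot|$ on $\mathfrak g$ whose restriction to $V_1$ is the one defining $d_{CC}$. The distance $d_{CC}(g,g')$ is the infimum of the lengths of horizontal curves from $g$ to $g'$, the length being computed with $|\cdot|$ on $V_1$. It is left-invariant and induces the manifold topology. We write $\|g\|=d_{CC}(e,g)$, so that $\|g^{-1}\|=\|g\|$ and $\|gg'\|\le\|g\|+\|g'\|$. Any Riemannian distance $d_R$ is locally bi-Lipschitz to the Euclidean distance in $\mathbb R^N$, and $d_R\le C\,d_{CC}$ on compact sets.

Let $X_1,\dots,X_n$ be an orthonormal basis of $V_1$, and let $\xi_i(\exp(v_1+\dots+v_s))$, $v_j\in V_j$, be the $i$-th coordinate of $v_1$. By the Baker--Campbell--Hausdorff formula $\xi=(\xi_1,\dots,\xi_n)\colon\mathbb G\to\mathbb R^n$ is a smooth homomorphism, and $d\xi_i(X_j)=\delta_{ij}$. So $\xi$ maps horizontal curves to curves of the same length. Moreover $t\mapsto\exp(tv)$, $0\le t\le1$, is a horizontal curve of length $|v|$ if $v\in V_1$. Hence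
\begin{equation}\label{eq:xi-lip}
|\xi(g)|\le\|g\|\quad(g\in\mathbb G),\qquad\|\exp v\|\le|v|\quad(v\in V_1),
\end{equation}
and each $\xi_i$ is $1$-Lipschitz for $d_{CC}$. There is also a constant $C_1\ge1$ such that
\begin{equation}\label{eq:ballbox}
C_1^{-1}\|g\|\le\max_j|v_j|^{1/j}\le C_1\|g\|\qquad\text{for }g=\exp(v_1+\dots+v_s),\ v_j\in V_j .
\end{equation}
Indeed both quantities are continuous, positive off $e$, and homogeneous of degree $1$ under the dilations $\exp(\sum v_j)\mapsto\exp(\sum\lambda^jv_j)$; so it suffices to compare them on the compact set $\max_j|v_j|^{1/j}=1$. The estimate \eqref{eq:ballbox} is where vertical displacements become expensive: a displacement $h$ in $V_s$ has $d_{CC}$-size comparable to $h^{1/s}$.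

\begin{lemma}[smoothing]\label{lem:smooth}
Let $u\colon\mathbb G\to\mathbb R$ be continuous, let $0\le\eta\in C_c^\infty(\mathbb G)$ with $\int\eta\,d\mu=1$, and put
\[
u_\eta(g)=\int\eta(y)\,u(y^{-1}g)\,d\mu(y)=\int\eta(gy^{-1})\,u(y)\,d\mu(y).
\]
Then $u_\eta$ is smooth. For every $Q\subset\mathbb G$, the (possibly infinite) $d_{CC}$-Lipschitz constants satisfy $\mathrm{Lip}(u_\eta|_Q)\le\mathrm{Lip}(u|_{(\operatorname{spt}\eta)^{-1}Q})$. If $\operatorname{spt}\eta$ shrinks to $e$, then $u_\eta\to u$ locally uniformly.
\end{lemma}

\begin{proof}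
The two integrals agree by invariance of $\mu$ under inversion and translations. The second shows that $u_\eta$ is smooth. For $g,g'\in Q$ the first gives
\[
|u_\eta(g)-u_\eta(g')|\le\int\eta(y)\,|u(y^{-1}g)-u(y^{-1}g')|\,d\mu(y),
\]
and $d_{CC}(y^{-1}g,y^{-1}g')=d_{CC}(g,g')$. The last statement follows from the first integral and the uniform continuity of $u$ on compact sets.
\end{proof}

\subsection{Metric currents}

An element $S\in\mathcal M_k^{loc}(X)$ is a functional $S(f,\pi)=S(f,\pi^1,\dots,\pi^k)$, with $f$ Lipschitz of compact support and $\pi^i$ locally Lipschitz, that has the following properties.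
\begin{itemize}
\item \emph{Multilinearity.}
\item \emph{Continuity:} $S(f,\pi_j)\to S(f,\pi)$ if $\pi_j^i\to\pi^i$ locally uniformly, with Lipschitz constants uniformly bounded on each compact set.
\item \emph{Locality:} $S(f,\pi)=0$ if some $\pi^i$ is constant near $\operatorname{spt}f$.
\item \emph{Mass:} $|S(f,\pi)|\le\prod_i\mathrm{Lip}(\pi^i|_{\operatorname{spt}f})\int|f|\,d\|S\|$ with a locally finite measure $\|S\|$.
\end{itemize}
The mass $\|S\|$ is the smallest measure for which the last inequality holds. Moreover $I_\#S(f,\pi)=S(f\circ I,\pi\circ I)$, and similarly for push-forwards under other maps. A locally Lipschitz function is Lipschitz on compact sets, so the right-hand side of the mass inequality is finite.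

\subsection{Differentials at density points}\label{sec:density}

Let $F\subset\mathbb R^d$ be measurable and let $x\in F$ be a density point of $F$. For every unit vector $v$ there are $x_j\in F\setminus\{x\}$ with $x_j\to x$ and $(x_j-x)/|x_j-x|\to v$: an open cone with vertex $x$ around $v$ occupies a fixed fraction of each ball around $x$, so it meets $F$ arbitrarily close to $x$. \emph{Hence the differential at $x$ of a function differentiable there is determined by the values of the function on $F$ near $x$.}

\section{The Cantor set and the smallest case}\label{sec:cantor}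

\subsection{A Cantor set of positive length and a flat function on it}

Put $\epsilon_m=(m+2)^{-2}$, $r_0=1$, $\ell_m=\epsilon_mr_m$ and $r_{m+1}=(r_m-\ell_m)/2$ for $m\ge0$. Starting from $[0,1]$, remove from each stage-$m$ interval (of length $r_m$) its open middle interval of length $\ell_m$. This leaves two stage-$(m+1)$ intervals, the \emph{children}. Let $C\subset[0,1]$ be the limit set. Since
\[
\prod_{i=2}^{m+1}(1-i^{-2})=\frac{m+2}{2(m+1)},
\]
we have $r_m=2^{-m}\frac{m+2}{2(m+1)}$, so that
\begin{equation}\label{eq:rm}
2^{-m-1}\le r_m\le2^{-m},\qquad r_{m+1}\le\tfrac12r_m,\qquad\mathcal L^1(C)=\lim_m2^mr_m=\tfrac12 .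
\end{equation}
For $t\in C$ let $a_m(t)=1$ if $t$ lies in the right child of its stage-$m$ interval, and $a_m(t)=0$ otherwise. Define
\[
w(t)=\sum_{m\ge0}3^{-m}a_m(t)\qquad(t\in C).
\]
For $t\ne t'$ in $C$ let $m(t,t')$ be the first index $m$ with $a_m(t)\ne a_m(t')$. Then $t,t'$ lie in one stage-$m$ interval, in different children. Since $\sum_{j>m}3^{-j}=\frac12\,3^{-m}$, we get, with $m=m(t,t')$,
\begin{equation}\label{eq:two}
\ell_m\le|t-t'|\le r_m,\qquad\tfrac12\,3^{-m}\le|w(t)-w(t')|\le\tfrac32\,3^{-m}.
\end{equation}
Two consequences pull in opposite directions. First, $\ell_m\ge2^{-m-1}(m+2)^{-2}$ gives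
\begin{equation}\label{eq:flat}
|w(t)-w(t')|\le3\,(2/3)^m(m+2)^2\,|t-t'| .
\end{equation}
As $\ell_m\le|t-t'|$, the index $m$ tends to $\infty$ when $|t-t'|\to0$. So $|w(t)-w(t')|=o(|t-t'|)$ uniformly: $w$ has derivative $0$ along $C$. Second, $|w(t)-w(t')|^{1/2}\ge2^{-1/2}3^{-m/2}\ge2^{-1/2}2^{-m}$, so $|w(t)-w(t')|^{1/2}$ is at least a constant times the length $r_m$ of the smallest stage interval containing both points.

\subsection{The case $\mathbb H^1\times\mathbb R$, $k=2$}\label{sec:small}

Let $\mathbb H^1=\mathbb R^3$ in exponential coordinates $(x,y,z)$, with $X=\partial_x-\frac y2\partial_z$, $Y=\partial_y+\frac x2\partial_z$, $[X,Y]=\partial_z$, and contact form $\theta=dz-\frac12(x\,dy-y\,dx)$. Let $t$ be the coordinate of $\mathbb R$; the horizontal bundle of $\mathbb H^1\times\mathbb R$ is spanned by $X,Y,\partial_t$. Consider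
\[
\Psi(x,t)=\bigl((x,0,w(x)),t\bigr),\qquad(x,t)\in C\times[0,1],
\]
and integrate over its image: $T(f,\pi^1,\pi^2)=\int_{C\times[0,1]}f(\Psi)\det D(\pi\circ\Psi)\,dx\,dt$. Here the Lipschitz map $\pi\circ\Psi$ is extended to a Lipschitz map on $\mathbb R^2$; by Section~\ref{sec:density} the differential at almost every point of $C\times[0,1]$ does not depend on the extension. That such formulas define a current on $\mathbb G_R$ is checked in Section~\ref{sec:current}.

\emph{Tangency.} As $w$ has derivative $0$ along $C$, the tangent plane is spanned almost everywhere by $\partial_x$ and $\partial_t$. On $\{y=0\}$ we have $\partial_x=X$, so the plane is horizontal. Also $d\theta=-dx\wedge dy$ gives $d\theta(X,\partial_t)=0$. So $T$ satisfies $(*)$.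

\emph{$T$ is not the image of a current on $\mathbb G_{CC}$.} Points $(x,0,w),(x',0,w')$ lie in the abelian subgroup $\{y=0\}$ of $\mathbb H^1$, and $(x,0,w)^{-1}(x',0,w')=(x'-x,0,w'-w)$. By \eqref{eq:ballbox} and \eqref{eq:two}, for $x\ne x'$ in $C$ and $m=m(x,x')$,
\[
d_{CC}(\Psi(x,t),\Psi(x',t'))\ge c\,|w(x)-w(x')|^{1/2}\ge c'\,3^{-m/2}\ge c'r_m .
\]
Let $\lambda_M(x)$ be the center of the stage-$M$ interval containing $x\in C$. If $\lambda_M(x)\ne\lambda_M(x')$, then $m(x,x')<M$ and $|\lambda_M(x)-\lambda_M(x')|\le r_m$. So $\lambda_M$, viewed as a function on the image of $\Psi$, is Lipschitz for $d_{CC}$ \emph{uniformly in $M$}, although it is locally constant. Put $\rho_M=x-\lambda_M$. Then $|\rho_M|\le r_M\to0$, the $\rho_M$ are uniformly $d_{CC}$-Lipschitz, and nevertheless $d\rho_M=dx$ along the set. So, if $f=1$ on the image of $\Psi$,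
\[
T(f,\rho_M,t)=\int_{C\times[0,1]}1\,dx\,dt=\tfrac12\quad\text{for all }M,
\]
whereas continuity on $\mathbb G_{CC}$ would force convergence to $T(f,0,t)=0$. (Extending $\rho_M$ off the set is done in Section~\ref{sec:nopre}.)

There is no contradiction for $d_R$. Across a gap of width $\ell_{M-1}=r_{M-1}/(M+1)^2$ the function $\lambda_M$ jumps by $r_M+\ell_{M-1}\ge\frac12r_{M-1}$, while by \eqref{eq:flat} the $d_R$-distance across the gap is at most a constant times $\ell_{M-1}$. So the $\lambda_M$ are not uniformly $d_R$-Lipschitz.

\section{The set in a general Carnot group}\label{sec:set}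

From here to the end of Section~\ref{sec:nopre}, $\mathbb G$ is non-abelian, i.e.\ $s\ge2$, and $0\ne\tau\in K_k(\mathbb G)$.

\subsection{Setup}

We choose a subspace $E\subset V_1$ with $\tau\in\Lambda_kE$ and put $d=\dim E\ge k$. In general we take $E=V_1$. If there are linearly independent commuting $v_1,\dots,v_k\in V_1$, we may instead take $E=\mathrm{span}(v_1,\dots,v_k)$ and replace $\tau$ by the wedge of an orthonormal basis of $E$, which is a nonzero multiple of $v_1\wedge\dots\wedge v_k$ and so lies in $K_k(\mathbb G)$; we call this the \emph{commuting case}. Choose the orthonormal basis $X_1,\dots,X_n$ of $V_1$ so that $X_1,\dots,X_d$ span $E$ and the coefficient $\tau_{1\cdots k}$ of $X_1\wedge\dots\wedge X_k$ in $\tau$ is nonzero; in the commuting case let $X_1,\dots,X_k$ be the basis of $E$ just used, so $\tau=X_1\wedge\dots\wedge X_k$. Identify $\mathbb R^d$ with $E$ by $x\mapsto\sum_{i\le d}x_iX_i$.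

Let $F=C^d$, so that $\mathcal L^d(F)=2^{-d}$. For $x\in F$ let $Q_m(x)$ be the stage-$m$ cube (product of stage-$m$ intervals) containing $x$, and $q_m(x)$ its center. The centers of a stage-$m$ interval and of its child differ by $(r_m-r_{m+1})/2=(r_m+\ell_m)/4\le r_m/2$. Hence
\begin{equation}\label{eq:qm}
|q_{m+1}(x)-q_m(x)|\le\tfrac12\sqrt d\,r_m,\qquad q_m(x)\to x .
\end{equation}
For $x\ne x'$ in $F$ let $p=p(x,x')$ be the last stage with $Q_p(x)=Q_p(x')$. It is the minimum of $m(x_i,x_i')$ over those $i$ with $x_i\ne x_i'$. So \eqref{eq:two} gives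
\begin{equation}\label{eq:gap}
|x-x'|\ge\ell_p,\qquad m(x_1,x_1')\ge p\quad\text{if }x_1\ne x_1' .
\end{equation}

\subsection{The map}

In the commuting case we can copy the example, setting $\Phi(x)=\exp\bigl(x+w(x_1)W\bigr)$ with $W\in V_s$. If $E$ does not commute, there is a difficulty already without $w$: the surface $x\mapsto\exp(x)$ is not tangent to the fields $X_1,\dots,X_d$, and by non-integrability no smooth surface need be. But on $F$ we do not need a smooth surface. We move from cube center to cube center by horizontal steps. Two points in a common stage-$p$ cube are then joined by horizontal steps of total length about $r_p$, so their relative vertical displacement is $O(r_p^2)$. If $p=p(x,x')$, then $x$ and $x'$ are separated by a gap $\ell_p=r_p/(p+2)^2$ in some coordinate, so this displacement is negligible to first order. This is why we use gaps in all coordinates.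

Put
\[
P_m(x)=\exp(q_0)\exp(q_1-q_0)\cdots\exp(q_m-q_{m-1}),\qquad q_j=q_j(x).
\]
This depends only on $Q_m(x)$, and $\xi(P_m(x))=(q_m(x),0)$ because $\xi$ is a homomorphism. By \eqref{eq:xi-lip}, \eqref{eq:qm} and left-invariance $d_{CC}(P_m,P_{m+1})\le\frac12\sqrt d\,r_m$. As $r_{j+1}\le r_j/2$, the limit $\Phi_0(x)=\lim_mP_m(x)$ exists, and
\begin{equation}\label{eq:phi0}
d_{CC}(P_m(x),\Phi_0(x))\le\sqrt d\,r_m,\qquad\xi(\Phi_0(x))=(x,0).
\end{equation}
(In the commuting case $P_m(x)=\exp(q_m)$, so $\Phi_0(x)=\exp(x)$.) Now fix $0\ne W\in V_s$ and set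
\[
\Phi(x)=\Phi_0(x)\exp\bigl(w(x_1)W\bigr)\quad(x\in F),\qquad K=\Phi(F).
\]
Since $s\ge2$, the new factor is vertical, so
\begin{equation}\label{eq:xiPhi}
\xi(\Phi(x))=(x,0)\qquad(x\in F).
\end{equation}
For $x\ne x'$ in $F$ we write
\[
h=\Phi_0(x)^{-1}\Phi_0(x'),\qquad z=\exp\bigl((w(x_1')-w(x_1))W\bigr),\qquad g=\Phi(x)^{-1}\Phi(x')=hz,
\]
the last equality because $W$ is central. As $P_p(x)=P_p(x')$ for $p=p(x,x')$, \eqref{eq:phi0} gives
\begin{equation}\label{eq:h}
\|h\|\le2\sqrt d\,r_p .
\end{equation}

\subsection{$K$ is tangent to horizontal directions}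

\begin{lemma}\label{lem:tangent}
In the coordinates $\mathbb G\cong\mathbb R^N$,
\[
\Phi(x')-\Phi(x)=\sum_{i\le d}(x_i'-x_i)X_i(\Phi(x))+o(|x'-x|)
\]
as $|x'-x|\to0$, uniformly in $x,x'\in F$. In particular $\Phi\colon F\to\mathbb G_R$ is Lipschitz and $K$ is compact.
\end{lemma}

\begin{proof}
Write $\log h=\sum_jh^{(j)}$ with $h^{(j)}\in V_j$. By \eqref{eq:phi0}, $h^{(1)}=x'-x$. By \eqref{eq:ballbox} and \eqref{eq:h}, $|h^{(j)}|\le C\|h\|^j\le Cr_p^2$ for $j\ge2$, as $r_p\le1$. Since $W$ is central, $\log g=\log h+(w(x_1')-w(x_1))W$. If $x_1\ne x_1'$, then $|w(x_1')-w(x_1)|\le\frac32\,3^{-m}\le\frac32\,3^{-p}$ with $m=m(x_1,x_1')\ge p$; if $x_1=x_1'$, the difference is $0$. With $r_p^2\le4^{-p}$ we get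
\[
|\log g-(x'-x)|\le C(4^{-p}+3^{-p})\le C\,3^{-p}.
\]
By \eqref{eq:gap} and \eqref{eq:rm}, $|x'-x|\ge\ell_p\ge2^{-p-1}(p+2)^{-2}$. Hence
\[
|\log g-(x'-x)|\le C\,(2/3)^p(p+2)^2\,|x'-x| .
\]
The inequality $\ell_p\le|x'-x|$ also shows that $p\to\infty$ as $|x'-x|\to0$, so the right-hand side is $o(|x'-x|)$ uniformly.

Finally $\Phi(x')=\Phi(x)\exp(\log g)$. By \eqref{eq:phi0} the points $\Phi(x)$ stay in a bounded set. The map $v\mapsto\Phi(x)\exp v$ is smooth, its differential at $0$ sends $v$ to the value $v(\Phi(x))$ of the left-invariant field $v$, and the second-order error is uniform on compact sets. Inserting $v=\log g=(x'-x)+o(|x'-x|)$ gives the expansion. It implies the Lipschitz estimate for small $|x'-x|$ in Euclidean coordinates. For the other pairs the estimate follows from boundedness of $\Phi$. So $\Phi$ is continuous, $K$ is compact, and on $K$ the distance $d_R$ is bounded by a multiple of the Euclidean one.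
\end{proof}

\subsection{$K$ is torn apart in the $x_1$-direction for $d_{CC}$}

In the commuting case $\log g=(x'-x)+(w(x_1')-w(x_1))W$, and \eqref{eq:ballbox} gives a lower bound for $\|g\|$ at once, as in Section~\ref{sec:small}. In general $h$ has its own vertical components, and these might cancel the shift $z$. Here we use that $h$ cannot be large unless the horizontal distance is also nearly as large: $\|h\|$ is controlled by $r_p$, which exceeds $|x-x'|$ by at most the factor $(p+2)^2\le(m+2)^2$. This polynomial factor is harmless, because $\|z\|$ beats $r_m$ exponentially.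

\begin{lemma}\label{lem:snow}
There is $c_0>0$ such that for all $x,x'\in F$ with $x_1\ne x_1'$, and $m=m(x_1,x_1')$,
\[
d_{CC}(\Phi(x),\Phi(x'))\ge c_0r_m .
\]
\end{lemma}

\begin{proof}
Let $p=p(x,x')\le m$. By \eqref{eq:xi-lip}, \eqref{eq:xiPhi} and \eqref{eq:gap},
\[
\|g\|\ge|x'-x|\ge\epsilon_pr_p\ge\epsilon_mr_p,\qquad\text{so}\qquad r_p\le(m+2)^2\|g\| .
\]
By \eqref{eq:ballbox} and \eqref{eq:two}, and since $(\frac12\,3^{-m})^{1/s}\ge(\frac12\,3^{-m})^{1/2}$ because $s\ge2$, there is $c_2>0$ independent of $x,x',m$ with $\|z\|\ge c_2\,3^{-m/2}$. Since $z=h^{-1}g$, \eqref{eq:h} gives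
\[
c_2\,3^{-m/2}\le\|z\|\le\|h\|+\|g\|\le2\sqrt d\,r_p+\|g\|\le\bigl(1+2\sqrt d\,(m+2)^2\bigr)\|g\| .
\]
As $(2/\sqrt3)^m/(1+2\sqrt d\,(m+2)^2)$ is bounded below by a positive constant for $m\ge0$, we obtain $\|g\|\ge c_02^{-m}\ge c_0r_m$ for some $c_0>0$.
\end{proof}

\begin{remark}
The base $3$ can be replaced by any $b$ with $2<b<2^s$, with other constants in \eqref{eq:two}. Lemma~\ref{lem:tangent} needs $b^{-m}\ll2^{-m}m^{-2}$, and Lemma~\ref{lem:snow} needs $b^{-m/s}\gg m^22^{-m}$. For $s=1$ no $b$ is left. This is where non-commutativity is used.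
\end{remark}

\section{The current}\label{sec:current}

Extend $\Phi\colon F\to\mathbb R^N$ to a bounded Lipschitz map $\hat\Phi\colon\mathbb R^d\to\mathbb G\cong\mathbb R^N$ (extend and truncate each coordinate), with values in a closed Euclidean ball $B$. Define
\[
T(f,\pi^1,\dots,\pi^k)=\int_Ff(\Phi(x))\,\bigl\langle d(\pi^1\circ\hat\Phi)\wedge\dots\wedge d(\pi^k\circ\hat\Phi),\tau\bigr\rangle\,dx .
\]
The functions $\pi^i\circ\hat\Phi$ are Lipschitz on $\mathbb R^d$, so their differentials exist almost everywhere and are bounded. By Section~\ref{sec:density}, $T$ does not depend on the extension.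

\begin{lemma}\label{lem:current}
$T\in\mathcal M_k^{loc}(\mathbb G_R)$, and $T$ has finite mass. If $f=0$ on $K$, then $T(f,\pi)=0$.
\end{lemma}

\begin{proof}
Multilinearity and the last statement are clear.

\emph{Mass and locality.} Let $\Lambda$ be the Lipschitz constant of $\Phi\colon F\to(\mathbb G,d_R)$. Let $x\in F$ be a density point with $f(\Phi(x))\ne0$ at which all $\pi^i\circ\hat\Phi$ are differentiable. If $x_j\in F$ and $x_j\to x$, then $\Phi(x_j)\in\operatorname{spt}f$ for large $j$, so
\[
|\pi^i(\Phi(x_j))-\pi^i(\Phi(x))|\le\mathrm{Lip}(\pi^i|_{\operatorname{spt}f})\,\Lambda\,|x_j-x| .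
\]
By Section~\ref{sec:density}, $|d(\pi^i\circ\hat\Phi)_x|\le\Lambda\,\mathrm{Lip}(\pi^i|_{\operatorname{spt}f})$. Hence, with a constant $C_\tau$ depending on $\tau$,
\[
|T(f,\pi)|\le C_\tau\Lambda^k\prod_i\mathrm{Lip}(\pi^i|_{\operatorname{spt}f})\int_F|f\circ\Phi|\,dx ,
\]
so $\|T\|\le C_\tau\Lambda^k\,\Phi_\#(\mathcal L^d\llcorner F)$, which is finite. If some $\pi^i$ is constant near $\operatorname{spt}f$, the right-hand side is $0$; this is locality.

\emph{Continuity.} Let $\pi_j^i\to\pi^i$ locally uniformly, with Lipschitz constants bounded on each compact set. Then $u_j^i=\pi_j^i\circ\hat\Phi$ converges to $u^i=\pi^i\circ\hat\Phi$ uniformly on $\mathbb R^d$, with uniformly bounded Lipschitz constants, since $\hat\Phi$ has values in the compact set $B$. We claim that for $0\le l\le k$ and all indices $i_1,\dots,i_l$ the forms $du_j^{i_1}\wedge\dots\wedge du_j^{i_l}$ converge to $du^{i_1}\wedge\dots\wedge du^{i_l}$, coefficient by coefficient, weakly-$*$ in $L^\infty(\mathbb R^d)$. For $l=0$ there is nothing to prove. For $l\ge1$ the coefficients are bounded in $L^\infty$,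 so it is enough to test against $\varphi\in C_c^\infty(\mathbb R^d)$, as these functions are dense in $L^1(\mathbb R^d)$. For a constant-coefficient $(d-l)$-form $\gamma$, integration by parts gives
\[
\int\varphi\,du_j^{i_1}\wedge du_j^{i_2}\wedge\dots\wedge du_j^{i_l}\wedge\gamma=-\int u_j^{i_1}\,d\varphi\wedge du_j^{i_2}\wedge\dots\wedge du_j^{i_l}\wedge\gamma .
\]
(For Lipschitz functions this follows by mollification: the mollified functions converge locally uniformly, and their gradients converge almost everywhere and boundedly.) Here $u_j^{i_1}\to u^{i_1}$ uniformly and $du_j^{i_2}\wedge\dots\wedge du_j^{i_l}$ converges weakly-$*$ by induction. So the right-hand side converges to the corresponding expression for $u$, which proves the claim. Taking $l=k$ and testing against $\chi_F\cdot(f\circ\hat\Phi)\in L^1(\mathbb R^d)$ gives $T(f,\pi_j)\to T(f,\pi)$.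
\end{proof}

By Lemma~\ref{lem:current}, $T$ is supported in the compact set $K$. In the commuting case $d=k$ and $\tau=X_1\wedge\dots\wedge X_k$, so $T(f,\pi)=\int_Ff(\Phi)\det D(\pi\circ\hat\Phi)\,dx$ is the push-forward under $\Phi$ of the current of integration over $F\subset\mathbb R^k$. By \eqref{eq:xiPhi} the smooth map $(\xi_1,\dots,\xi_k)$ restricts to an inverse of $\Phi$ on $K$ that is Lipschitz for $d_R$. So $\Phi\colon F\to K$ is bi-Lipschitz for $d_R$, and $T$ is an integer rectifiable current of multiplicity one in $\mathbb G_R$.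

\begin{lemma}\label{lem:star}
$T$ satisfies $(*)$.
\end{lemma}

\begin{proof}
Almost every $x\in F$ is a density point of $F$ at which $\hat\Phi$ is differentiable. By Section~\ref{sec:density} and Lemma~\ref{lem:tangent},
\[
D\hat\Phi(x)v=\sum_{i\le d}v_iX_i(\Phi(x))\qquad\text{for all }v\in\mathbb R^d,\text{ for a.e. }x\in F .
\]
Let $\tilde\tau$ be the left-invariant $k$-vector field on $\mathbb G$ determined by $\tau$. By the chain rule, for every $\omega\in\Omega^k(\mathbb G)$,
\begin{equation}\label{eq:Tomega}
T(\omega)=\int_F\langle\omega,\tilde\tau\rangle(\Phi(x))\,dx .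
\end{equation}
Let $\theta\in\Omega^1(\mathbb G)$ be vertical. Then $\theta=\sum_jh_j\theta_j$ with $h_j$ smooth and $\theta_j$ left-invariant and annihilating $V_1$. Since $\tilde\tau$ is horizontal, $\langle\theta\wedge\alpha,\tilde\tau\rangle=0$. Further
\[
d\theta\wedge\beta=\sum_jdh_j\wedge\theta_j\wedge\beta+\sum_jh_j\,d\theta_j\wedge\beta .
\]
The first sum vanishes on $\tilde\tau$, because every term has a vertical factor. The second vanishes on $\tilde\tau$ at each point, because the value of $\beta$ at the point is that of some element of $\Lambda^{k-2}\mathfrak g^*$ and $\tau\in K_k(\mathbb G)$. By \eqref{eq:Tomega}, $T(\theta\wedge\alpha+d\theta\wedge\beta)=0$.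
\end{proof}

\section{The current has no preimage}\label{sec:nopre}

As in Section~\ref{sec:small}, we approximate $\xi_1$ on $K$ by locally constant functions that are uniformly Lipschitz for $d_{CC}$. The approximants must be defined on all of $\mathbb G$ and be locally Lipschitz for $d_R$, since otherwise $T$ cannot be applied to them. A McShane extension alone is only $d_{CC}$-Lipschitz; Lemma~\ref{lem:smooth} repairs this.

For $M\ge1$ and a stage-$M$ interval $J$ let $\lambda_J$ be its center and $K_J=\Phi(\{x\in F:x_1\in J\})$. There are finitely many sets $K_J$; they are compact, pairwise disjoint by \eqref{eq:xiPhi}, and their union is $K$. If $J\ne J'$, then $m=m(x_1,x_1')<M$ is the same for all $x,x'\in F$ with $x_1\in J$, $x_1'\in J'$, and $J,J'$ lie in one stage-$m$ interval. So $|\lambda_J-\lambda_{J'}|\le r_m$, and Lemma~\ref{lem:snow} gives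
\begin{equation}\label{eq:KJ}
|\lambda_J-\lambda_{J'}|\le r_m\le c_0^{-1}\,d_{CC}(K_J,K_{J'}).
\end{equation}

\begin{lemma}\label{lem:psi}
There is a smooth function $\psi_M\colon\mathbb G\to\mathbb R$ that is $2c_0^{-1}$-Lipschitz for $d_{CC}$ and equals $\lambda_J$ on a neighborhood of $K_J$, for every stage-$M$ interval $J$.
\end{lemma}

\begin{proof}
Let $\delta=\frac14\min_{J\ne J'}d_{CC}(K_J,K_{J'})>0$, and let $N_J$ be the closed $d_{CC}$-neighborhood of $K_J$ of radius $\delta$. Then $d_{CC}(N_J,N_{J'})\ge d_{CC}(K_J,K_{J'})-2\delta\ge\frac12d_{CC}(K_J,K_{J'})$ for $J\ne J'$. By \eqref{eq:KJ} the function equal to $\lambda_J$ on $N_J$ is $2c_0^{-1}$-Lipschitz on $\bigcup_JN_J$. Let $\psi$ be its McShane extension to $(\mathbb G,d_{CC})$, and let $\psi_M=\psi_\eta$ with $\eta$ as in Lemma~\ref{lem:smooth}. Then $\psi_M$ is smooth and $2c_0^{-1}$-Lipschitz for $d_{CC}$. Choose compact neighborhoods $K_J'$ of $K_J$ inside the interior of $N_J$. If $\operatorname{spt}\eta$ is close enough to $e$, then $y^{-1}g\in N_J$ for all $y\in\operatorname{spt}\eta$, $g\in K_J'$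 and all $J$; so $\psi_M=\lambda_J$ on $K_J'$.
\end{proof}

Define
\[
\rho_M=\max\{-r_M,\min\{r_M,\ \xi_1-\psi_M\}\}.
\]

\begin{proposition}\label{prop:rho}
\begin{enumerate}
\item[(a)] The $\rho_M$ are $(1+2c_0^{-1})$-Lipschitz for $d_{CC}$, locally Lipschitz for $d_R$, and $|\rho_M|\le r_M\to0$ uniformly on $\mathbb G$.
\item[(b)] If $f\in C_c^\infty(\mathbb G)$ equals $1$ near $K$, then for all $M$
\[
T(f,\rho_M,\xi_2,\dots,\xi_k)=\tau_{1\cdots k}\,\mathcal L^d(F)\ne0 .
\]
\end{enumerate}
\end{proposition}

\begin{proof}
(a) follows from \eqref{eq:xi-lip} and Lemma~\ref{lem:psi}; note that $\rho_M$ is a truncation of a smooth function.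

(b) At a point $\Phi(x)$ with $x_1\in J$ we have $|\xi_1-\psi_M|=|x_1-\lambda_J|\le\frac12r_M<r_M$. So there is an open set $U\supset K$ on which $\rho_M=\xi_1-\psi_M$ and $\psi_M$ is locally constant. On the open set $\hat\Phi^{-1}(U)\supset F$ the function $\rho_M\circ\hat\Phi-\xi_1\circ\hat\Phi$ is then locally constant, so $d(\rho_M\circ\hat\Phi)=d(\xi_1\circ\hat\Phi)$ almost everywhere on $F$. By \eqref{eq:xiPhi} and Section~\ref{sec:density}, $d(\xi_i\circ\hat\Phi)_x=dx_i$ for $i\le d$ and almost every $x\in F$. Therefore
\[
T(f,\rho_M,\xi_2,\dots,\xi_k)=\int_F\langle dx_1\wedge\dots\wedge dx_k,\tau\rangle\,dx=\tau_{1\cdots k}\,\mathcal L^d(F).\qedhere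
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemmas~\ref{lem:current} and~\ref{lem:star}, $T\in\mathcal M_k^{loc}(\mathbb G_R)$ has compact support and finite mass and satisfies $(*)$; in the commuting case it is integer rectifiable of multiplicity one. Suppose $T=I_\#S$ with $S\in\mathcal M_k^{loc}(\mathbb G_{CC})$, and let $f$ be as in Proposition~\ref{prop:rho}(b). Then $S(f,\rho_M,\xi_2,\dots,\xi_k)=\tau_{1\cdots k}\mathcal L^d(F)\neq 0$ for all $M$. But the $\xi_i$ are $d_{CC}$-Lipschitz, so Proposition~\ref{prop:rho}(a) and the continuity of $S$ show that the left-hand side tends to $S(f,0,\xi_2,\dots,\xi_k)=0$ as $M\to\infty$, a contradiction.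
\end{proof}

\begin{remark}
This is consistent with (ii) and (iii). The measure $\|T\|$ is concentrated on $K$, a Lipschitz image in $\mathbb G_R$ of a subset of $\mathbb R^d$ with $d\le n<N$, so $\mu(K)=0$. By (iii) and Theorem~\ref{thm:main}, $T$ is not locally normal.
\end{remark}

\section{Classification}\label{sec:class}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
By (i), $I_\#$ always maps into the currents satisfying $(*)$.

\medskip\noindent\emph{Injectivity, for every $\mathbb G$ and $k\ge2$.} Let $I_\#S=0$, let $f\in C_c^\infty(\mathbb G)$ and let $\pi^i$ be locally $d_{CC}$-Lipschitz. Take $\eta_\epsilon$ as in Lemma~\ref{lem:smooth} with $\operatorname{spt}\eta_\epsilon\to\{e\}$, and put $\pi_\epsilon^i=(\pi^i)_{\eta_\epsilon}$. These functions are smooth and converge to $\pi^i$ locally uniformly. If $B'$ is a compact neighborhood of $e$ containing all $(\operatorname{spt}\eta_\epsilon)^{-1}$, then $\mathrm{Lip}(\pi_\epsilon^i|_Q)\le\mathrm{Lip}(\pi^i|_{B'Q})<\infty$ for every compact $Q$. So continuity gives $S(f,\pi)=\lim_\epsilon S(f,\pi_\epsilon)=\lim_\epsilon I_\#S(f,\pi_\epsilon)=0$.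 A general $d_{CC}$-Lipschitz $f$ with compact support is the uniform limit of the functions $f_{\eta_\epsilon}\in C_c^\infty(\mathbb G)$, whose supports lie in a fixed compact set, and the mass inequality applied to $f-f_{\eta_\epsilon}$ gives $S(f,\pi)=0$.

\medskip\noindent\emph{$\mathbb G$ abelian.} Then $d_{CC}$ is Euclidean, hence locally bi-Lipschitz to $d_R$, so $\mathcal M_k^{loc}(\mathbb G_{CC})=\mathcal M_k^{loc}(\mathbb G_R)$. The only vertical form is $0$, so $(*)$ is void, and $I_\#$ is the identity.

\medskip\noindent\emph{$K_k(\mathbb G)=0$.} Let $T\in\mathcal M_k^{loc}(\mathbb G_R)$ satisfy $(*)$; we show $T=0$. The idea is that $(*)$ forces the $k$-vector of $T$ to lie in $K_k(\mathbb G)$. Let $\theta_1,\dots,\theta_N$ be a left-invariant coframe such that $\theta_1,\dots,\theta_n$ are dual to a basis $X_1,\dots,X_n$ of $V_1$ and vanish on $V_2\oplus\dots\oplus V_s$, and $\theta_j$ annihilates $V_1$ for $j>n$. For $f\in C_c^\infty(\mathbb G)$ and a multi-index $A$ with $|A|=k$ put $T_A(f)=T(f\theta_A)$. Let $\chi\in C_c^\infty(\mathbb G)$ equal $1$ near $\operatorname{spt}f$.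

Let $j>n$. Condition $(*)$ with $\theta=\chi\theta_j$, $\alpha=f\theta_{A'}$, $|A'|=k-1$, $\beta=0$ gives $T(f\theta_j\wedge\theta_{A'})=0$. Hence $T_A(f)=0$ whenever $A\not\subset\{1,\dots,n\}$. Condition $(*)$ with $\theta=\chi\theta_j$, $\alpha=0$, $\beta=f\theta_{A'}$, $|A'|=k-2$ gives $T(f\,d\theta_j\wedge\theta_{A'})=0$, because $f\,d\chi=0$. Now $d\theta_j\wedge\theta_{A'}$ has constant coefficients in the coframe. So the last identity, together with the vanishing of $T_A(f)$ for $A\not\subset\{1,\dots,n\}$, says that
\[
\tau(f):=\sum_{A\subset\{1,\dots,n\}}T_A(f)\,X_A\in\Lambda_kV_1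
\]
satisfies $\langle d\theta_j\wedge\theta_{A'},\tau(f)\rangle=0$ for all $j>n$ and all $A'$. The $\theta_j$ with $j>n$ span the elements of $\mathfrak g^*$ that vanish on $V_1$, so $\tau(f)\in K_k(\mathbb G)=0$.

So $T_A(f)=0$ for all $A$ and $f$, and $T$ vanishes on $\Omega^k(\mathbb G)$. In particular $T(f,\pi)=0$ if $f\in C_c^\infty(\mathbb G)$ and the $\pi^i$ are smooth. Since $d_R$ is locally bi-Lipschitz to the Euclidean distance, Euclidean mollification of the $\pi^i$ (with continuity) and then of $f$ (with the mass inequality) gives $T=0$. Thus the target of $I_\#$ is $\{0\}$, and by injectivity $\mathcal M_k^{loc}(\mathbb G_{CC})=\{0\}$ as well.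

\medskip\noindent\emph{$\mathbb G$ non-abelian and $K_k(\mathbb G)\ne0$.} By Theorem~\ref{thm:main}, $I_\#$ is not onto. For infinite codimension, let $T$ and $K$ be as in Sections~\ref{sec:set}--\ref{sec:nopre}, and choose $g_1,g_2,\dots\in\mathbb G$ with the sets $g_iK$ pairwise disjoint: $\mathbb G$ is not compact, so we can take $g_i$ outside the compact set $\bigcup_{j<i}g_jKK^{-1}$. Let $L_g$ denote left translation by $g$, and put $T_i=(L_{g_i})_\#T$. Left translations are diffeomorphisms, hence locally bi-Lipschitz for $d_R$, and they preserve vertical forms, so $T_i\in\mathcal M_k^{loc}(\mathbb G_R)$ satisfies $(*)$.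

Suppose that a finite sum $\sum_ic_iT_i$ with, say, $c_1\ne0$ equals $I_\#S$. Pushing forward by $L_{g_1^{-1}}$, which is an isometry of $d_{CC}$ and a diffeomorphism, and replacing each $g_i$ by $g_1^{-1}g_i$, we may assume $g_1=e$. Let $f\in C_c^\infty(\mathbb G)$ equal $1$ near $K$ and $0$ near $g_iK$ for the other indices $i$ in the sum. For these, $T_i(f,\cdot)=0$ by Lemma~\ref{lem:current}. By Proposition~\ref{prop:rho}(b),
\[
S(f,\rho_M,\xi_2,\dots,\xi_k)=c_1\tau_{1\cdots k}\,\mathcal L^d(F)\ne0\quad\text{for all }M,
\]
while the left-hand side tends to $0$ by Proposition~\ref{prop:rho}(a) and continuity of $S$. This is a contradiction. So the classes of the $T_i$ are linearly independent modulo the image of $I_\#$.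
\end{proof}

\section{Examples}\label{sec:examples}

\begin{example}[Heisenberg groups]
For $k\ge2$, \emph{$K_k(\mathbb H^m)\ne0$ if and only if $k\le m$}. So for $k\ge2$ absolute continuity can be dropped in $\mathbb H^m$ exactly when $k>m$, and then all currents involved are $0$.

Let $x_i,y_i$ ($1\le i\le m$) be a basis of $V_1^*$ such that, for a left-invariant contact form $\theta$, the restriction of $d\theta$ to $V_1$ is a nonzero multiple of the symplectic form $\omega=\sum_i\omega_i$, $\omega_i=x_i\wedge y_i$. If $k\le m$, a basis of a $k$-dimensional isotropic subspace of $V_1$ consists of commuting vectors, so $K_k\ne0$. Let $k\ge m+1$. All left-invariant vertical forms are multiples of $\theta$. So every $\tau\in K_k(\mathbb H^m)$ annihilates all $\omega\wedge\beta$ with $\beta\in\Lambda^{k-2}V_1^*$, and to get $\tau=0$ it is enough to show that every element of $\Lambda^kV_1^*$ is of this form. This is a case of the Lefschetz theorem of symplectic linear algebra, which we verify directly.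

Up to sign, the monomials in $x_i,y_i$ of degree $k$ are $\zeta\wedge\omega_P$, where $\zeta$ is a product containing exactly one of $x_i,y_i$ for each $i$ in a set $A$, $P\subset A^c$, and $\omega_P=\prod_{i\in P}\omega_i$. Put $p=|P|$ and $q=|A^c|=m-|A|$. Then $k=|A|+2p\ge m+1$ means $q-p\le p-1$; as $q\ge p$, in particular $p\ge1$. Put $\kappa_0=1/p$ and $\kappa_t=-t\,\kappa_{t-1}/(p-t)$ for $1\le t\le q-p$, and
\[
\beta_0=\sum_{Q\subset A^c,\,|Q|=p-1}\kappa_{|Q\setminus P|}\,\omega_Q .
\]
The $\omega_i$ commute and have square $0$, and $\omega_i\wedge\zeta=0$ for $i\in A$. So $\omega\wedge\zeta\wedge\beta_0=\zeta\wedge\sum_{R}b_R\,\omega_R$, the sum being over $R\subset A^c$ with $|R|=p$, where $b_R=\sum_{i\in R}\kappa_{|(R\setminus\{i\})\setminus P|}$. If $|R\setminus P|=t$, then $t$ of the indices $i\in R$ lie outside $P$ and $p-t$ lie in $P$. Hence $b_R=p\,\kappa_0=1$ if $t=0$ (that is, $R=P$), and $b_R=t\,\kappa_{t-1}+(p-t)\,\kappa_t=0$ if $t\ge1$. So $\zeta\wedge\omega_P=\omega\wedge(\zeta\wedge\beta_0)$.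
\end{example}

\begin{example}[Free Carnot groups of step $\ge2$]
Here $V_2\cong\Lambda_2V_1$ via the bracket, so every element of $\Lambda^2V_1^*$ is the restriction to $V_1$ of $d\theta$ for some left-invariant vertical $\theta$. The products of such elements with $\Lambda^{k-2}V_1^*$ span $\Lambda^kV_1^*$, so $K_k=0$ for all $k\ge2$. The condition can be dropped, trivially.
\end{example}

\begin{example}[$\mathbb H^1\times\mathbb R^{k-1}$]
Let $X,Y$ be as in Section~\ref{sec:small}, and choose the norm on $V_1$ so that $X$, $Y$ and the coordinate fields of $\mathbb R^{k-1}$ are orthonormal. Let $E$ be spanned by $X$ and these coordinate fields, and let $W=[X,Y]$. We are in the commuting case, so in exponential coordinates $T$ is the current of integration over the set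
\[
\{((x_1,0,w(x_1)),(x_2,\dots,x_k)):x\in C^k\},
\]
the $k$-dimensional analog of the set in Section~\ref{sec:small}. It is tangent to an abelian horizontal distribution. For $d_{CC}$, however, it is ``snowflaked'' in the $x_1$-direction: by \eqref{eq:two}, $|w(x_1)-w(x_1')|^{1/2}\ge2^{-1/2}\,3^{-m/2}$ while $|x_1-x_1'|\le2^{-m}$, with $m=m(x_1,x_1')$.
\end{example}

\begin{thebibliography}{9}
\bibitem{Williams} Marshall Williams, \emph{Metric currents, differentiable structures, and Carnot groups}, arXiv:1008.4120 (2010).
\end{thebibliography}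

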